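# Involution matchings in finite regular semigroups

## 1. Inverses, Green's relations and the egg-box grid

Throughout, $S$ is a semigroup and $S^1$ is $S$ with an identity adjoined if it lacks one.

**Definition (inverses, regularity).** For $a\in S$ put
$$V(a)=\{b\in S:\ aba=a,\ bab=b\}.$$
The elements of $V(a)$ are the inverses of $a$. The semigroup $S$ is *regular* if for every $a\in S$ there is $x\in S$ with $axa=a$; then $xax\in V(a)$, so in a regular semigroup every $V(a)$ is nonempty. For $A\subseteq S$ we write $V(A)=\bigcup_{a\in A}V(a)$, and $E(S)$ is the set of idempotents of $S$.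

Two extreme examples. In a group, $V(a)=\{a^{-1}\}$. In a left zero semigroup ($ab=a$ for all $a,b$) we have $aba=a$ and $bab=b$ always, so $V(a)=S$ for every $a$. Note that the relation $b\in V(a)$ is symmetric in $a$ and $b$.

**Definition (Green's relations).** We write $a\,\mathcal R\,b$ if $aS^1=bS^1$, and $a\,\mathcal L\,b$ if $S^1a=S^1b$. Further $\mathcal H=\mathcal R\cap\mathcal L$ and $\mathcal D=\mathcal R\circ\mathcal L=\mathcal L\circ\mathcal R$, which is an equivalence relation. The classes of $a$ are $R_a,L_a,H_a,D_a$.

A $\mathcal D$-class $D$ is drawn as a grid: rows are its $\mathcal R$-classes $R_i$ $(i\in I)$, columns are its $\mathcal L$-classes $L_\lambda$ $(\lambda\in\Lambda)$, and the cell in row $i$ and column $\lambda$ is the $\mathcal H$-class $H_{i\lambda}=R_i\cap L_\lambda$.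

**Definition (pattern of a $\mathcal D$-class).** For a $\mathcal D$-class $D$ of a regular semigroup, put
$$B=B_D=\{(i,\lambda):\ H_{i\lambda}\cap E(S)\neq\varnothing\}\subseteq I\times\Lambda,$$
and for $A\subseteq I$ put $N(A)=\{\lambda:\ (i,\lambda)\in B\text{ for some }i\in A\}$. So $N(A)$ is the set of columns that contain an idempotent in some row of $A$.

**Example 1 (the semigroup $S_B$).** Let $I,\Lambda$ be finite nonempty sets and let $B\subseteq I\times\Lambda$ meet every row and every column. On $S_B=(I\times\Lambda)\cup\{0\}$ let $0$ be a zero and
$$(i,\lambda)(j,\mu)=\begin{cases}(i,\mu)&\text{if }(j,\lambda)\in B,\\ 0&\text{otherwise.}\end{cases}$$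
Both bracketings of $(i,\lambda)(j,\mu)(k,\nu)$ equal $(i,\nu)$ if $(j,\lambda)\in B$ and $(k,\mu)\in B$, and $0$ otherwise, so this is a semigroup. We have $(i,\lambda)(j,\mu)(i,\lambda)=(i,\lambda)$ exactly when $(j,\lambda)\in B$ and $(i,\mu)\in B$, and this condition does not change when $(i,\lambda)$ and $(j,\mu)$ are exchanged. Therefore
$$(j,\mu)\in V\big((i,\lambda)\big)\iff (i,\mu)\in B\text{ and }(j,\lambda)\in B, \tag{1}$$
and $V(0)=\{0\}$. Since every row and column meets $B$, the semigroup is regular.

Given $(i,\lambda)$ and $\mu$, choose $j$ with $(j,\lambda)\in B$; then $(i,\lambda)(j,\mu)=(i,\mu)$. So the $\mathcal R$-classes are the rows $\{i\}\times\Lambda$ and $\{0\}$; dually the $\mathcal L$-classes are the columns $I\times\{\lambda\}$ and $\{0\}$. Hence $I\times\Lambda$ is one $\mathcal D$-class, with one-element $\mathcal H$-classes. Since $(i,\lambda)$ is idempotent exactly when $(i,\lambda)\in B$, the pattern of this $\mathcal D$-class is $B$ itself. We shall write $B$ as a $0$–$1$ matrix, rows indexed by $I$.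

The proof rests on three standard facts; see Howie, *Fundamentals of Semigroup Theory*, §2.2 and Theorem 2.3.4.

**Fact F1.** If $b\in V(a)$, then $ab$ is an idempotent in $R_a\cap L_b$ and $ba$ is an idempotent in $R_b\cap L_a$. In particular $a\,\mathcal D\,b$.

**Fact F2.** Suppose $a\,\mathcal D\,b$ and both $R_a\cap L_b$ and $R_b\cap L_a$ contain idempotents. Then $H_b$ contains an inverse of $a$. No $\mathcal H$-class contains more than one inverse of a given element.

**Fact F3.** In a $\mathcal D$-class all $\mathcal H$-classes are equipotent, and every $H_{i\lambda}$ is nonempty. In a regular $\mathcal D$-class every $\mathcal R$-class and every $\mathcal L$-class contains an idempotent. An $\mathcal H$-class that contains an idempotent is a group.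

F3 is quoted. The proofs of F1 and F2 are short and worth having in one's hands.

**Proof of F1.** We have $(ab)(ab)=(aba)b=ab$. From $a=(ab)a$ we get $a\,\mathcal R\,ab$, and from $b=b(ab)$ we get $b\,\mathcal L\,ab$. Exchanging $a$ and $b$ gives the statement for $ba$.

**Proof of F2.** Let $e\in R_a\cap L_b$ and $f\in R_b\cap L_a$ be idempotents. Since $a\in eS^1$ and $a\in S^1f$, we have $ea=a=af$. Choose $u,v\in S^1$ with $e=au$ and $f=va$, and put $a'=fue$. Then
$$aa'=afue=aue=ee=e,\qquad a'a=fuea=fua=vaua=vea=va=f.$$
So $aa'a=ea=a$ and $a'aa'=fa'=a'$, that is, $a'\in V(a)$. By F1, $a'$ is $\mathcal R$-related to $a'a=f$ and $\mathcal L$-related to $aa'=e$, so $a'\in R_b\cap L_b=H_b$.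

For uniqueness, first note that $\mathcal H$-related idempotents $g,k$ are equal: $g\in kS^1$ gives $kg=g$, and $k\in S^1g$ gives $kg=k$. Now let $b',b''\in V(a)$ with $b'\,\mathcal H\,b''$. By F1, $ab'$ and $ab''$ are idempotents in the same $\mathcal H$-class $R_a\cap L_{b'}$, so $ab'=ab''$; likewise $b'a=b''a$. Hence $b'=b'ab'=b'ab''=b''ab''=b''$.

## 2. Permutation matchings versus involution matchings

**Definition (matchings).** A *permutation matching* of $S$ is a bijection $\phi:S\to S$ with $\phi(a)\in V(a)$ for all $a\in S$. An *involution matching* is a permutation matching with $\phi(\phi(a))=a$ for all $a\in S$.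

In a three-element left zero semigroup every permutation is a permutation matching; a $3$-cycle is one that is not an involution matching, and the identity is one that is.

**Example 2 (no permutation matching).** Take $I=\{1,2\}$, $\Lambda=\{1,2,3\}$ and
$$B=\begin{pmatrix}1&0&0\\0&1&1\end{pmatrix}.$$
By (1), an inverse $(j,\mu)$ of an element $(1,\lambda)$ must satisfy $(1,\mu)\in B$, so $\mu=1$. The three elements of row $1$ have all their inverses inside $\{(1,1),(2,1)\}$, so no injective choice of inverses exists.

Two more classes of semigroups enter the background.

**Definition (orthodox, E-solid).** A regular semigroup is *orthodox* if $E(S)$ is a subsemigroup. It is *E-solid* if for all $e,f,g\in E(S)$, $e\,\mathcal L\,f\,\mathcal R\,g$ implies that there is $h\in E(S)$ with $e\,\mathcal R\,h\,\mathcal L\,g$.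

In grid terms, E-solid says: if three corners of a rectangle lie in $B_D$, so does the fourth. The semigroup $S_B$ with $B=I\times\Lambda$ consists of idempotents, so it is orthodox, and it is visibly E-solid. The semigroup $S_B$ with
$$B=\begin{pmatrix}0&1&1\\1&0&1\\1&1&0\end{pmatrix} \tag{2}$$
is not E-solid, since $(1,2),(3,2),(3,1)\in B$ but $(1,1)\notin B$.

The following is known. A finite regular semigroup has a permutation matching if and only if $|A|\le|V(A)|$ for all $A\subseteq S$. Inverse semigroups and completely regular semigroups have involution matchings, namely $a\mapsto a^{-1}$ (the unique inverse, respectively the group inverse). Every finite orthodox semigroup, and more generally every finite E-solid semigroup, that has a permutation matching also has an involution matching. None of this is used below.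

Now the question, which is from Peter M. Higgins, "Finite regular semigroups with permutations that map elements to inverses", arXiv:2309.14170 (2023):

*Does every finite regular semigroup with a permutation matching possess an involution matching?*

The answer is yes, in the following stronger form.

**Theorem 1.** Let $S$ be a regular semigroup all of whose $\mathcal D$-classes are finite (for example, $S$ finite). The following are equivalent.

* (a) $S$ has a permutation matching.
* (b) $S$ has an involution matching.
* (c) $S$ has an involution matching that maps each $\mathcal H$-class onto an $\mathcal H$-class, and that restricts to group inversion on every $\mathcal H$-class mapped to itself (each such class being a group).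
* (d) For every $\mathcal D$-class and every $A\subseteq I$: $\ |I|\,|N(A)|\ge|A|\,|\Lambda|$.
* (e) $|X|\le|V(X)|$ whenever $X$ is a union of $\mathcal R$-classes contained in a single $\mathcal D$-class.

In particular, every finite regular semigroup with a permutation matching has an involution matching. By (e), the known counting condition need only be tested on unions of $\mathcal R$-classes of one $\mathcal D$-class. By (d), existence depends only on the patterns $B_D$, and not on the maximal subgroups.

In Example 2, condition (d) fails at $A=\{1\}$: $2\cdot1<1\cdot3$.

## 3. Cutting cycles, and the obstruction of odd cycles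

Start with a small case by hand. Let $I=\{1,2\}$, $\Lambda=\{1,2,3\}$ and
$$B=\begin{pmatrix}1&1&0\\0&1&1\end{pmatrix}.$$
In $S_B$ the four idempotents may be fixed. There remain $(1,3)$ and $(2,1)$. By (1) they are inverse to each other, since $(1,1)\in B$ and $(2,3)\in B$. So fixing $0$ and the idempotents and swapping $(1,3)$ with $(2,1)$ is an involution matching.

The first general approach is to start from a permutation matching $\phi$ of a finite $S$ and repair it. Decompose $\phi$ into cycles $(x_1\,x_2\,\dots\,x_k)$. Consecutive elements of a cycle are mutually inverse, because $b\in V(a)$ is symmetric. A cycle of length $1$ needs no repair. If $k$ is even, replace the cycle by the swaps $x_1\leftrightarrow x_2,\ x_3\leftrightarrow x_4,\dots$. If $k\ge3$ is odd, pairing neighbors leaves one element $x$ over, and $x$ may be fixed only if $x\in V(x)$, that is, $xxx=x$. This is where the approach stops.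

The obstruction really occurs. Take $B$ as in (2). By (1), the elements $(1,1),(2,2),(3,3)$ are pairwise inverse, since all off-diagonal pairs lie in $B$. So the map that permutes these three cyclically and fixes $0$ and all six idempotents is a permutation matching. It has a $3$-cycle, and none of the three elements is its own inverse, because $(i,i)(i,i)=0$. Cutting this cycle cannot succeed.

Symmetry of the relation $b\in V(a)$ alone is therefore not enough to work with: on three points with "related" meaning "distinct", a $3$-cycle is a permutation along the relation, but no involution exists, since one would need a fixed point. One has to use the grid and rebuild the matching from scratch.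

For the pattern (2), and in fact for every square grid satisfying (d), rebuilding is easy. Recall Hall's theorem: in a finite bipartite graph with sides $P,Q$ there is a matching covering $P$ if and only if every $Y\subseteq P$ has at least $|Y|$ neighbors in $Q$. If $|I|=|\Lambda|$, condition (d) reads $|N(A)|\ge|A|$, so Hall's theorem gives a bijection $\pi:I\to\Lambda$ with $(i,\pi(i))\in B$ for all $i$. Put
$$\psi(i,\lambda)=(\pi^{-1}(\lambda),\pi(i)).$$
Then $\psi\psi(i,\lambda)=\big(\pi^{-1}(\pi(i)),\pi(\pi^{-1}(\lambda))\big)=(i,\lambda)$. With $(j,\mu)=\psi(i,\lambda)$, we have $(i,\mu)=(i,\pi(i))\in B$ and $(j,\lambda)=(\pi^{-1}(\lambda),\lambda)\in B$, so in $S_B$ the elements $(i,\lambda)$ and $(j,\mu)$ are inverse by (1). For (2) with $\pi(1)=2$, $\pi(2)=3$, $\pi(3)=1$, this fixes $(1,2),(2,3),(3,1)$ and swaps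
$$(1,1)\leftrightarrow(3,2),\qquad(2,2)\leftrightarrow(1,3),\qquad(3,3)\leftrightarrow(2,1).$$
The diagonal elements now have idempotents as partners.

When $|I|\ne|\Lambda|$ there is no bijection $\pi$, and the formula has nothing to start from. That is the case that needs work.

## 4. From semigroups to patterns

The purpose of this section is to prove Theorem 1 except for one statement about $0$–$1$ patterns, namely the following.

**Proposition 2.** Let $I,\Lambda$ be finite nonempty sets, $m=|I|$, $n=|\Lambda|$, and let $B\subseteq I\times\Lambda$ satisfy $m|N(A)|\ge n|A|$ for all $A\subseteq I$. Then there is a map $\psi:I\times\Lambda\to I\times\Lambda$ with $\psi^2=\mathrm{id}$ such that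
$$\psi(i,\lambda)=(j,\mu)\ \Longrightarrow\ (i,\mu)\in B\ \text{ and }\ (j,\lambda)\in B. \tag{3}$$

**Proof of Theorem 1, given Proposition 2.** We show (c)$\Rightarrow$(b)$\Rightarrow$(a)$\Rightarrow$(e)$\Rightarrow$(d)$\Rightarrow$(c).

**(c)$\Rightarrow$(b)$\Rightarrow$(a).** These hold by definition.

**(a)$\Rightarrow$(e): counting images.** Let $\phi$ be a permutation matching and $X$ a union of $\mathcal R$-classes in a $\mathcal D$-class $D$. Then $\phi$ maps $X$ injectively into $V(X)$. By F1, $V(X)\subseteq D$, which is finite. So $|X|\le|V(X)|$.

**(e)$\Rightarrow$(d): turning sizes into numbers of rows and columns.** Let $D$ be a $\mathcal D$-class with $m=|I|$, $n=|\Lambda|$, and let $h$ be the common size of its $\mathcal H$-classes (F3); $h$ is finite and positive. Let $A\subseteq I$ and $X=\bigcup_{i\in A}R_i$, so $|X|=|A|nh$. If $a\in R_i$ with $i\in A$ and $b\in V(a)\cap L_\mu$, then by F1 $ab$ is an idempotent in $R_i\cap L_\mu$, so $(i,\mu)\in B$ and $\mu\in N(A)$. Since $V(X)\subseteq D$ by F1, this shows $V(X)\subseteq\bigcup_{\mu\in N(A)}L_\mu$, a set with $|N(A)|mh$ elements. Now (e) gives $|A|nh\le|V(X)|\le|N(A)|mh$. Divide by $h$.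

**(d)$\Rightarrow$(c): lifting $\psi$ from cells to elements.** We construct $\phi$ on each $\mathcal D$-class $D$ separately, mapping $D$ to itself; the union of these maps is the required matching. By (d), Proposition 2 applies to $B_D$ and gives $\psi$. Let $a\in H_{i\lambda}$ and $\psi(i,\lambda)=(j,\mu)$. By (3), $R_i\cap L_\mu$ and $R_j\cap L_\lambda$ contain idempotents. For any $b\in H_{j\mu}$ these cells are $R_a\cap L_b$ and $R_b\cap L_a$, so by F2 the element $a$ has exactly one inverse in $H_{j\mu}$. Call it $\phi(a)$.

Since $\psi(j,\mu)=(i,\lambda)$, the element $\phi(\phi(a))$ is the unique inverse of $\phi(a)$ in $H_{i\lambda}$. But $a$ is an inverse of $\phi(a)$ lying in $H_{i\lambda}$. So $\phi(\phi(a))=a$, and $\phi$ is an involution matching.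

It maps $H_{i\lambda}$ into $H_{j\mu}$ and $H_{j\mu}$ into $H_{i\lambda}$. Applying $\phi$ to the second inclusion gives $H_{j\mu}=\phi(\phi(H_{j\mu}))\subseteq\phi(H_{i\lambda})$, so $\phi$ maps $H_{i\lambda}$ onto $H_{j\mu}$.

Finally, if $\phi$ maps $H_{i\lambda}$ to itself, then $\psi(i,\lambda)=(i,\lambda)$, and (3) gives $(i,\lambda)\in B$, so $H_{i\lambda}$ is a group by F3. The group inverse of $a$ is an inverse of $a$ in $H_{i\lambda}$, so by uniqueness it equals $\phi(a)$. $\blacksquare$

It remains to prove Proposition 2.

## 5. Symmetric counts, and why arbitrary choices fail

A cell $(i,\lambda)$ must be sent to a cell $(j,\mu)$. The condition $(j,\lambda)\in B$ involves $\lambda$ and the new row $j$; the condition $(i,\mu)\in B$ is the same condition for the return journey. This suggests choosing only the new row for each cell.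

**Lemma 3.** Let $\beta:I\times\Lambda\to I$ satisfy $(\beta(i,\lambda),\lambda)\in B$ for all $(i,\lambda)$. Put
$$S(i,j)=\{(i,\lambda):\ \beta(i,\lambda)=j\},\qquad M(i,j)=|S(i,j)|.$$
If $M(i,j)=M(j,i)$ for all $i,j\in I$, then there is $\psi$ with $\psi^2=\mathrm{id}$ that satisfies (3).

**Proof.** The sets $S(i,j)$, for $(i,j)\in I\times I$, partition $I\times\Lambda$. Let $\psi$ be the identity on every $S(i,i)$. For each unordered pair $\{i,j\}$ with $i\ne j$ choose any bijection $S(i,j)\to S(j,i)$, and let $\psi$ act as this bijection on $S(i,j)$ and as its inverse on $S(j,i)$. Then $\psi^2=\mathrm{id}$.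

Suppose $\psi(i,\lambda)=(j,\mu)$. Then $(i,\lambda)\in S(i,j)$ and $(j,\mu)\in S(j,i)$ (if $i=j$, then $\mu=\lambda$). The first gives $\beta(i,\lambda)=j$, so $(j,\lambda)\in B$. The second gives $\beta(j,\mu)=i$, so $(i,\mu)\in B$. $\blacksquare$

Nothing is lost by this: given $\psi$ as in Proposition 2, let $\beta(i,\lambda)$ be the first coordinate of $\psi(i,\lambda)$. Then $\psi$ maps $S(i,j)$ injectively into $S(j,i)$ for all $i,j$, so the counts are symmetric. The task is exactly to find $\beta$ with a symmetric matrix $M$.

How should one choose $\beta$? Hall's theorem replaces the bijection $\pi$ of the square case by a weighting: we shall see in Step 1 below that there is $f:I\times\Lambda\to\mathbb Z_{\ge0}$, zero outside $B$, with all row sums $n$ and all column sums $m$. View column $\lambda$ as a list of $m$ row names, with $j$ occurring $f(j,\lambda)$ times, and hand out these $m$ names to the $m$ cells of the column in some order. This gives a $\beta$ with $(\beta(i,\lambda),\lambda)\in B$. The rows of $M$ sum to $n$, and so do the columns, since $\sum_iM(i,j)=\sum_\lambda f(j,\lambda)=n$.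

If $m=2$ we are done: $M(1,2)=n-M(1,1)=M(2,1)$. But for $m=3$ the order in which names are handed out matters.

**Example 3.** Let $m=3$, $n=4$ and
$$f=\begin{pmatrix}3&1&0&0\\0&2&2&0\\0&0&1&3\end{pmatrix},\qquad B=\{(i,\lambda):f(i,\lambda)>0\}.$$
The row sums are $4$ and the column sums are $3$. The lists of the four columns are $\{1,1,1\}$, $\{1,2,2\}$, $\{2,2,3\}$, $\{3,3,3\}$. Hand them out, to rows $1,2,3$ in this order, as $(1,1,1)$, $(2,2,1)$, $(2,2,3)$, $(3,3,3)$. Row $1$ has received $1,2,2,3$; row $2$ has received $1,2,2,3$; row $3$ has received $1,1,3,3$. So
$$M=\begin{pmatrix}1&2&1\\1&2&1\\2&0&2\end{pmatrix}.$$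
Row $1$ has two cells that are to go to row $2$, but only one cell of row $2$ is to go to row $1$. All line sums are $4$, and yet $M$ is not symmetric.

So the names must be handed out in a coordinated way across the columns. The device is a clock. Arrange the $m$ names of each column on the positions of $\mathbb Z/m$, and let row $i$ read, in every column, the name at one fixed position $t_i$. Then $M(i,j)$ is the number of columns that have $j$ at position $t_i$. Suppose we can arrange that the $n$ occurrences of the name $j$, over all columns, carry $n$ consecutive integers starting at some $a_j$, taken modulo $m$ as positions. Then the number of occurrences of $j$ at position $t$ depends only on $t-a_j$ modulo $m$, say it is $c(t-a_j)$ with $c$ the same function for all $j$. Hence $M(i,j)=c(t_i-a_j)$, and with the choice $t_i=-a_i$ we get $M(i,j)=c(-a_i-a_j)$, which is symmetric.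

Two rows may read the same position. That does no harm, as Lemma 3 does not ask that the names in a column be used up.

What is required of the labels is thus: in each row they are $n$ consecutive integers, and in each column they are a complete system of residues modulo $m$, for instance $m$ consecutive integers. The rest of the proof produces such labels.

## 6. Forest, labels, clock: proof of Proposition 2

**Step 1 (a weighting supported on a forest).** The purpose is to replace the missing bijection by a weighting, and to make its support so simple that labels can be propagated along it. We claim that there is $f:I\times\Lambda\to\mathbb Z_{\ge0}$, zero outside $B$, with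
$$\sum_{\lambda}f(i,\lambda)=n\ \ (i\in I),\qquad \sum_if(i,\lambda)=m\ \ (\lambda\in\Lambda), \tag{4}$$
such that the bipartite graph $T$ on the disjoint union $I\sqcup\Lambda$ with edge set $\{(i,\lambda):f(i,\lambda)>0\}$ is a forest.

*Existence of $f$.* Replace each $i\in I$ by $n$ copies and each $\lambda\in\Lambda$ by $m$ copies, and join a copy of $i$ to a copy of $\lambda$ if and only if $(i,\lambda)\in B$. Let $Y$ be a set of copies of elements of $I$, and let $A\subseteq I$ be the set of elements of which $Y$ contains a copy. The neighbors of $Y$ are all the copies of the elements of $N(A)$, so their number is $m|N(A)|\ge n|A|\ge|Y|$. By Hall's theorem there is a matching that covers all copies of elements of $I$. Both sides have $mn$ vertices, so the matching is perfect. Let $f(i,\lambda)$ be the number of matching edges between copies of $i$ and copies of $\lambda$. Then $f$ vanishes outside $B$. Each of the $n$ copies of $i$ is on exactly one matching edge, and so is each of the $m$ copies of $\lambda$, so (4) holds.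

*Removal of cycles.* Among all $f$ with values in $\mathbb Z_{\ge0}$ that vanish outside $B$ and satisfy (4), choose one with the fewest nonzero values. Suppose $T$ contains a cycle. It has even length, since $T$ is bipartite. Color its edges alternately red and blue, let $\varepsilon>0$ be the least value of $f$ on a red edge, subtract $\varepsilon$ from $f$ on the red edges and add $\varepsilon$ on the blue edges. Each vertex of the cycle is on one red and one blue edge of it, so (4) is preserved. Values remain integers, and nonnegative by the choice of $\varepsilon$. Only values that were positive have changed, so no new nonzero values appear, and at least one red value has become $0$. This contradicts the choice of $f$. So $T$ is a forest.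

**Step 2 (labels that are consecutive in every row and every column).** The purpose is to produce the integers that the clock needs. Let
$$E=\{(i,\lambda,k):\ 1\le k\le f(i,\lambda)\}$$
be the set of copies of edges of $T$. Let $E_i$ be the set of copies with first coordinate $i$, and $F_\lambda$ the set of copies with second coordinate $\lambda$. By (4), $|E_i|=n$ and $|F_\lambda|=m$. We claim that there is a map $x:E\to\mathbb Z$ that maps each $E_i$ bijectively onto a set $\{a_i,a_i+1,\dots,a_i+n-1\}$ of $n$ consecutive integers, and each $F_\lambda$ bijectively onto a set of $m$ consecutive integers.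

Every copy belongs to an edge, and every edge lies in one tree component of $T$, so each component may be treated separately. Every vertex has an edge, by (4) and $m,n\ge1$. In a given component list the vertices as $v_1,v_2,\dots$, starting anywhere and always taking next a vertex adjacent to some vertex already listed; this is possible because the component is connected. Then each $v_s$ with $s>1$ is adjacent to exactly one earlier vertex: the vertices $v_1,\dots,v_{s-1}$ span a connected subgraph, so a second earlier neighbor of $v_s$ would create a cycle. Put $w(v)=n$ if $v\in I$ and $w(v)=m$ if $v\in\Lambda$; exactly $w(v)$ copies belong to edges at $v$.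

Process the vertices in this order, keeping the following true after $v_1,\dots,v_s$ have been processed: the labelled copies are exactly those of edges with at least one end among $v_1,\dots,v_s$; the copies of each labelled edge carry distinct consecutive integers; and for each $r\le s$ the copies at $v_r$ are labelled bijectively by $w(v_r)$ consecutive integers.

For $v_1$, go through its edges one after another and label the copies $0,1,\dots,w(v_1)-1$.

For $v_s$ with $s>1$, the edges at $v_s$ that already have labels are those whose other end is earlier, so there is exactly one. Its copies carry consecutive integers $c,c+1,\dots,c+p-1$, where $p$ is the value of $f$ on this edge, and $p\le w(v_s)$. Go through the other edges at $v_s$ one after another and label their copies $c+p,\dots,c+w(v_s)-1$ (there are none if $p=w(v_s)$). Then the copies at $v_s$ carry $c,\dots,c+w(v_s)-1$, each once, and each newly labelled edge carries consecutive integers. Labels given earlier have not been changed, so the three properties persist. When all vertices are processed, the claim is proved.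

Here the forest is needed. Take $m=n=3$ and $f=1$ everywhere, and run the same rule, starting at row $1$ with labels $0,1,2$ on $(1,1),(1,2),(1,3)$. At column $1$ give $(2,1)$ and $(3,1)$ the labels $1,2$. At column $2$ take row $3$ first: $(3,2)$ gets $2$ and $(2,2)$ gets $3$. At column $3$ take row $2$ first: $(2,3)$ gets $3$ and $(3,3)$ gets $4$. Now row $2$ carries $1,3,3$, and its labels were forced on it by three earlier neighbors. In a forest there is only one earlier neighbor, so no clash can arise.

**Step 3 (reading the clock).** The purpose is to define $\beta$ and to see that its counts are symmetric. For $t\in\mathbb Z$ and $\lambda\in\Lambda$, the set $F_\lambda$ is labelled by $m$ consecutive integers, each once, so it contains exactly one copy whose label is congruent to $t$ modulo $m$. Let $\beta_t(\lambda)\in I$ be the first coordinate of that copy. Since copies exist only where $f>0$, and $f$ vanishes outside $B$,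
$$(\beta_t(\lambda),\lambda)\in B. \tag{5}$$

Fix $t$ and $j$. Send each $\lambda$ with $\beta_t(\lambda)=j$ to its copy with label $\equiv t\pmod m$. This copy lies in $E_j$. The resulting map from $\{\lambda:\beta_t(\lambda)=j\}$ to the copies in $E_j$ with label $\equiv t$ is injective, since the sets $F_\lambda$ are disjoint. It is surjective: a copy in $E_j$ with label $\equiv t$ lies in some $F_\lambda$, is the unique copy there with label $\equiv t$, and so $\beta_t(\lambda)=j$. As $E_j$ carries each of the labels $a_j,\dots,a_j+n-1$ once,
$$|\{\lambda:\beta_t(\lambda)=j\}|=\#\{y\in\mathbb Z:\ a_j\le y<a_j+n,\ y\equiv t\ (\mathrm{mod}\ m)\}=c(t-a_j), \tag{6}$$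
where $c(z)=\#\{y\in\mathbb Z:\ 0\le y<n,\ y\equiv z\ (\mathrm{mod}\ m)\}$; the last equality is the substitution of $y+a_j$ for $y$.

Now let row $i$ read position $-a_i$: put $\beta(i,\lambda)=\beta_{-a_i}(\lambda)$. By (5), $(\beta(i,\lambda),\lambda)\in B$. By (6) with $t=-a_i$,
$$M(i,j)=|\{\lambda:\ \beta_{-a_i}(\lambda)=j\}|=c(-a_i-a_j)=M(j,i).$$
Lemma 3 now gives the required $\psi$. This proves Proposition 2, and with it Theorem 1. $\blacksquare$

## 7. The $3\times4$ example run to the end

Return to Example 3. The graph $T$ is a path: column $1$, row $1$, column $2$, row $2$, column $3$, row $3$, column $4$. Start at row $1$ and take its edge to column $1$ first. Step 2 gives the following labels.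

$$\begin{array}{c|cccc}
 & \lambda=1&\lambda=2&\lambda=3&\lambda=4\\ \hline
i=1& 0,1,2&3&&\\
i=2& &4,5&6,7&\\
i=3& &&8&9,10,11
\end{array}$$

Each row carries four consecutive integers and each column three. We read off $a_1=0$, $a_2=4$, $a_3=8$. Modulo $3$, the reading positions are $-a_1\equiv0$, $-a_2\equiv2$, $-a_3\equiv1$. The names in columns $1,2,3,4$ are

* at position $0$ (labels $0,3,6,9$), read by row $1$: $\ 1,1,2,3$;
* at position $2$ (labels $2,5,8,11$), read by row $2$: $\ 1,2,3,3$;
* at position $1$ (labels $1,4,7,10$), read by row $3$: $\ 1,2,2,3$.

Therefore
$$M=\begin{pmatrix}2&1&1\\1&1&2\\1&2&1\end{pmatrix},$$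
which is symmetric. It agrees with $M(i,j)=c(-a_i-a_j)$: here $c$ takes the value $2$ at multiples of $3$ and $1$ elsewhere, and $a_i+a_j$ is a multiple of $3$ exactly for $(i,j)=(1,1),(2,3),(3,2)$.

From Lemma 3 we obtain $\psi$. The cells of $S(1,1),S(2,2),S(3,3)$ are fixed; they are $(1,1),(1,2)$, then $(2,2)$, then $(3,4)$. The other cells are swapped as
$$(1,3)\leftrightarrow(2,1),\quad(1,4)\leftrightarrow(3,1),\quad(2,3)\leftrightarrow(3,2),\quad(2,4)\leftrightarrow(3,3).$$
Condition (3) asks for $(1,1),(2,3)\in B$ for the first swap, $(1,1),(3,4)\in B$ for the second, $(2,2),(3,3)\in B$ for the third, and $(2,3),(3,4)\in B$ for the fourth. All hold, and the fixed cells lie in $B$. Note that the cells $(2,3)$ and $(3,3)$ belong to $B$ but are not fixed.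

## 8. Infinite $\mathcal H$-classes, and left–right duality

The implications (d)$\Rightarrow$(c)$\Rightarrow$(b)$\Rightarrow$(a) use only that each $\mathcal D$-class has finitely many $\mathcal R$-classes and finitely many $\mathcal L$-classes: Proposition 2 needs $I$ and $\Lambda$ finite, and the lifting by F2 does not look at the size of the $\mathcal H$-classes, which may be infinite there. Finiteness of the $\mathcal D$-classes is used only in (a)$\Rightarrow$(e)$\Rightarrow$(d), where sizes are compared and divided by $h$.

Conditions (d) and (e) may be replaced by their versions for $\mathcal L$-classes. Indeed, passing to the semigroup with reversed multiplication leaves every $V(a)$ and $E(S)$ unchanged, hence also (a), and it exchanges $\mathcal R$ with $\mathcal L$ and $I$ with $\Lambda$. So Theorem 1 for the reversed semigroup says that (a) is equivalent to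
$$|\Lambda|\,|\{i:\ (i,\lambda)\in B\text{ for some }\lambda\in A\}|\ \ge\ |A|\,|I|\quad\text{for every }\mathcal D\text{-class and every }A\subseteq\Lambda,$$
and to $|X|\le|V(X)|$ for every union $X$ of $\mathcal L$-classes contained in a single $\mathcal D$-class.
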